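\title{Freely periodic knots and invariant locally flat surfaces}

\begin{abstract}
Let $K\subset S^3$ be a knot invariant under a free action of $\mathbb{Z}/p$ with quotient the lens space $L(p,q)$. Boyle and Musyt showed that $K$ bounds a smooth orientable surface in $B^4$, invariant under a smooth extension of the action, if and only if the image of $K$ in $L(p,q)$ is homologous to a core of the genus one Heegaard splitting. We prove that the same criterion holds for locally linear actions and locally flat surfaces. Such a surface passes through the fixed point of the action, and it need not be equivariantly flat there, so it has no invariant tangent plane. We replace the tangent plane by a signature computation in the infinite cyclic cover of the complement of the surface near the fixed point. The proof works in any integral homology ball and under a homological condition at the fixed point that is implied by local flatness. As a consequence, a freely periodic knot with Alexander polynomial $1$ bounds a smooth invariant surface.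
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix coprime integers $p\ge 2$ and $q$, and put $\zeta=e^{2\pi i/p}$. Regard $S^3$ as the unit sphere in $\mathbb{C}^2$, let
\[
\rho_0(z,w)=(\zeta z,\zeta^q w),
\]
and let $\pi\colon S^3\to L(p,q)=S^3/\langle\rho_0\rangle$ be the quotient map. A knot $K\subset S^3$ is \emph{freely $(p,q)$-periodic} if it is invariant under a free action of $\mathbb{Z}/p$ on $S^3$ with quotient $L(p,q)$. Such an action is conjugate to the one generated by $\rho_0$, and we always use coordinates in which the symmetry is $\rho_0$ and $K$ is a smooth knot with $\rho_0(K)=K$. A class in $H_1(L(p,q);\mathbb{Z})\cong\mathbb{Z}/p$ is \emph{simple} if it is represented by the core circle, with either orientation, of one of the two solid tori in the genus one Heegaard splitting of $L(p,q)$. Surfaces are compact unless we say otherwise.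

Every knot bounds an orientable surface, and one may ask for a surface that shares the symmetry of the knot. In $S^3$ there is none: its quotient would be a null-homology of $\pi(K)$, whereas $\pi(K)$ generates $H_1(L(p,q))$ because its preimage is connected. So one looks in the ball. Call $K$ a \emph{smooth equivariant boundary} if there are a smooth map $\rho\colon B^4\to B^4$ of order $p$ extending $\rho_0$ and an orientable, properly and smoothly embedded surface $S\subset B^4$ with $\rho(S)=S$ and $\partial S=K$. The simplest examples are the circles $\{w=0\}$ and $\{z=0\}$, which bound disks invariant under the linear extension of $\rho_0$; their images in $L(p,q)$ are the two cores. Boyle and Musyt \cite{BM} proved that these examples account for all the homology classes that occur: \emph{$K$ is a smooth equivariant boundary if and only if $\pi(K)$ represents a simple class.}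

The question answered here comes from \cite{BM}: does this theorem hold in the topological category? An action of a finite group $G$ on a topological $4$-manifold is \emph{locally linear} if every point $y$ has an open neighborhood, invariant under the stabilizer $G_y$, that is $G_y$-equivariantly homeomorphic to an orthogonal representation of $G_y$ on $\mathbb{R}^4$ (or to an invariant half-space, if $y$ is a boundary point), with $y$ corresponding to $0$. A properly embedded surface $S$ in a $4$-manifold is \emph{locally flat} at $y\in S$ if $y$ has an open neighborhood $U$ with $(U,U\cap S)\cong(\mathbb{R}^4,\mathbb{R}^2)$, or the corresponding pair of half-spaces at a boundary point. Call $K$ a \emph{topological equivariant boundary} if there are a homeomorphism $\rho\colon B^4\to B^4$ of order $p$ that extends $\rho_0$ and generates a locally linear action, and an orientable, properly embedded, locally flat surface $S\subset B^4$ with $\rho(S)=S$ and $\partial S=K$.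

\begin{theorem}\label{thm:main}
A freely $(p,q)$-periodic knot $K$ is a topological equivariant boundary if and only if $\pi(K)$ represents a simple class in $H_1(L(p,q);\mathbb{Z})$.
\end{theorem}

One direction follows from the smooth theorem. For the other, the action on $B^4$ has a single fixed point $x$, and $S$ must contain it. Near $x$ there is a chart in which $\rho$ is linear, and there is a chart in which $S$ is a plane, but the definition does not provide one chart with both properties. This leaves room for doubt. For every freely periodic $K$, simple or not, the cone on $K$ is a disk invariant under the linear action and locally flat away from $x$. So the obstruction comes entirely from flatness at one point, and that flatness is not tied to the symmetry. Theorem~\ref{thm:main} says that it suffices all the same.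

The proof uses only a homological shadow of flatness at $x$, and only the homology of $B^4$. The resulting stronger statement is Theorem~\ref{thm:strong}. Applied to cones, it shows that a freely periodic knot with Alexander polynomial $1$ always has simple class (Corollary~\ref{cor:alexander}).

Section~\ref{sec:example} works out the obstruction for a symmetric trefoil in the smooth setting, locates the step that fails topologically, and describes its replacement. Section~\ref{sec:setting} sets up and states Theorem~\ref{thm:strong}. Section~\ref{sec:weights} gives a criterion for two lens spaces to have the same rotation weights. Sections~\ref{sec:quotient}--\ref{sec:constant} build a bordism to which the criterion applies, and Section~\ref{sec:end} finishes the proof.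

\section{Classes, weights and a trefoil}\label{sec:example}

\subsection{Simple classes in coordinates}
Write $L=L(p,q)$. A loop in $L$ lifts to a path in $S^3$ from a point $y$ to $\rho_0^{\,j}y$ for a unique $j\in\mathbb{Z}/p$, and sending the loop to $j$ defines an isomorphism $\kappa\colon H_1(L)\to\mathbb{Z}/p$. The genus one splitting consists of the images of $\{|w|\le|z|\}$ and $\{|z|\le|w|\}$, with cores $C_1=\pi\{w=0\}$ and $C_2=\pi\{z=0\}$. The short arc from $(1,0)$ to $(\zeta,0)=\rho_0(1,0)$ covers $C_1$ once, so $\kappa[C_1]=1$. The short arc from $(0,1)$ to $(0,\zeta)=\rho_0^{\,q^{-1}}(0,1)$ covers $C_2$ once, so $\kappa[C_2]=q^{-1}$. The simple classes are therefore $\pm1$ and $\pm q^{-1}$.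

Let $K$ be freely $(p,q)$-periodic, orient $J=\pi(K)$, and put $k=\kappa[J]$. Since $K\to J$ is a connected $p$-fold covering, $k$ is a unit mod $p$. The map $\rho_0^{\,k}$ moves each point of $K$ to the next point of its orbit along $K$, so $\rho_0$ turns $K$ by $k^{-1}$ steps out of $p$. Thus
\begin{equation}\label{eq:simple}
\pi(K)\ \text{is simple}\iff k^{-1}\in\{\pm1,\pm q\}.
\end{equation}
In words, $\rho_0$ turns $K$ by the same amount, up to sign, as it turns one of the coordinate circles.

\begin{example}\label{ex:torus}
Let $a,b$ be coprime integers with $a$ a unit mod $p$ and $b\equiv qa \pmod p$. On the torus knot $K_{a,b}=\{(e^{iat},e^{ibt})/\sqrt2 : t\in\mathbb{R}\}$ the shift $t\mapsto t+2\pi/p$ is the map $\rho_0^{\,a}$. So $K_{a,b}$ is freely $(p,q)$-periodic with $k=a$. Every unit mod $p$ occurs: given $a$, the Chinese remainder theorem provides $b$ with $b\equiv qa \pmod p$ and $b\equiv1\pmod a$. For $p\le4$ the only units are $\pm1$, and for $p=5$, $q\equiv\pm2$ all four units are simple. The first non-simple classes are $\pm2$ for $p=5$, $q\equiv\pm1$. For $(p,q)=(5,1)$ the trefoil $K_{2,-3}$ has $k=2$.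
\end{example}

We say that a generator $g$ of a free $\mathbb{Z}/p$-action on a space $\Sigma$ \emph{acts with weights $(a,b)$} if there is a homeomorphism $\Sigma\cong S^3$ carrying $g$ to $(z,w)\mapsto(\zeta^az,\zeta^bw)$. The weights are then units mod $p$.

\subsection{The smooth obstruction for the trefoil}\label{subsec:trefoil}
We recall the $G$-signature theorem of Atiyah--Bott and Atiyah--Singer in the case we need. Let $N$ be a closed oriented smooth $4$-manifold and $g$ an orientation-preserving diffeomorphism of finite order. Extend the intersection form to a hermitian form on $H_2(N;\mathbb{C})$. The eigenspaces of $g$ are mutually orthogonal; let $\sigma_\omega$ be the signature of the form on the $\omega$-eigenspace, and put $\operatorname{sign}(g,N)=\sum_\omega\omega\,\sigma_\omega$. If the fixed points $y_1,\dots,y_n$ of $g$ are isolated, and the derivative of $g$ at $y_i$ is a sum of rotations through angles $\alpha_i$ and $\beta_i$, then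
\begin{equation}\label{eq:gsign}
\operatorname{sign}(g,N)=\sum_{i=1}^n\varepsilon_i\cot\frac{\alpha_i}2\cot\frac{\beta_i}2 ,
\end{equation}
where the signs $\varepsilon_i=\pm1$ depend only on orientation conventions at $y_i$.

Suppose the trefoil $K=K_{2,-3}$, with $(p,q)=(5,1)$ and $k=2$, bounds a smooth connected orientable surface $S$ invariant under a smooth extension $\rho$. Let $G=\langle\rho\rangle$. We use two facts proved in Section~\ref{sec:setting}: $\rho$ has one fixed point $x$, and $x\in S$.

\emph{Step 1: the tangent plane.} The derivative of $\rho$ at $x$ preserves $T_xS$ and its orthogonal complement for an invariant metric. It rotates them through $2\pi r/5$ and $2\pi r'/5$. There is a small invariant ball $O$ about $x$ on which $\rho$ is linear and in which $D=S\cap O$ is the first coordinate disk.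

\emph{Step 2: the weight $r$ is seen on $K$.} The oriented surface $(S\setminus\operatorname{int}D)/G$ has boundary $J\sqcup\partial D/G$. So these two loops in $(B^4\setminus x)/G$ determine the same deck transformation of $B^4\setminus x$, up to sign. For $J$ it is $\rho^k$, and for $\partial D/G$ it is $\rho^{r^{-1}}$. Hence $r\equiv\pm k^{-1}\equiv\pm2\pmod5$.

\emph{Step 3: the weights at $x$ are seen on $S^3$.} Glue to $(B^4,\rho)$ a second ball with the linear action of weights $(1,1)$. The result is a closed manifold with $H_2=0$ and two fixed points, and \eqref{eq:gsign} gives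
\[
\Big|\cot\frac{\pi r}5\cot\frac{\pi r'}5\Big|=\cot^2\frac\pi5 .
\]
The left side is at most $\cot\frac{2\pi}5\cot\frac\pi5$, which is smaller than the right side because the cotangent decreases on $(0,\pi/2)$. This is a contradiction.

For general $(p,q)$, Step 3 applied to all powers of $\rho$ shows that $\{r,r'\}=\{1,q\}$ up to signs (Corollary~\ref{cor:weights-at-x}), and with Step 2 this gives \eqref{eq:simple}.

\subsection{What replaces the tangent plane}\label{subsec:plan}
For a locally linear action there are still linear balls $O$ about $x$, and Step 3 survives after a smoothing argument. Step 1 fails: $S\cap O$ need not be a coordinate disk, and we have no control of $S\cap\partial O$. What Steps 1 and 2 provide is the statement that a curve homologous to $J$ is a core of the lens space $L'=\partial O/G$. We recover its consequence in three moves.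

First, the end of the surface $A=(S\setminus x)/G$ is an annulus. Take a curve $J_0$ going once around it, and let $B$ be the normal disk bundle of $A$ over $J_0$. Gluing a second solid torus to $B$ along a slope dictated by the linking number with $A$ produces a lens space $L''$ of order $p$ in which $J_0$ is a core by construction. One weight of $L''$ is then $k^{-1}$.

Second, we build a compact bordism $W$ from $L''$ to $L'$ over $\mathbb{Z}/p$. By \eqref{eq:gsign}, the two lens spaces have the same weights up to sign and order as soon as the twisted signatures $\operatorname{sign}_\omega(W)$, $\omega^p=1$, are all equal.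

Third, to compare the signatures at different $p$-th roots of unity we interpolate. On the complement of $A$ the $p$-fold cover is a quotient of an infinite cyclic cover, so there is a hermitian form over $\mathbb{C}[t^{\pm1}]$ that can be evaluated at every point $t=\omega$ of the unit circle. Its signature is constant if its determinant is a unit. That is a duality statement for a noncompact manifold, and it holds when the end contributes no homology. Flatness of $S$ at $x$ says exactly this about the infinite cyclic cover; the cover is the same space whether one views it over the complement of $S$ or over the complement of $A$, so the flat chart need not be invariant.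

\section{Homology balls and homologically unknotted points}\label{sec:setting}

Throughout, $\Delta$ is a compact topological $4$-manifold with $\partial\Delta=S^3$ and the integral homology of a point, for instance $B^4$. It is orientable since $H_1(\Delta)=0$. Let $\rho$ be a homeomorphism of $\Delta$ of order $p$ that extends $\rho_0$ and generates a locally linear action of $G=\langle\rho\rangle$. Since $\rho_0$ preserves the orientation of $S^3$, the group $G$ preserves that of $\Delta$.

\subsection{The fixed point and the quotient}

\begin{lemma}\label{lem:fixed}
There is a point $x\in\operatorname{int}\Delta$ that is the fixed point set of every nontrivial element of $G$.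
\end{lemma}

\begin{proof}
Let $G'\le G$ have prime order $r_0$, and let $\Sigma$ be its fixed point set. Smith theory says that the fixed point set of a $\mathbb{Z}/r_0$-action on a compact $\mathbb{Z}/r_0$-acyclic manifold is $\mathbb{Z}/r_0$-acyclic; in particular $\Sigma$ is nonempty and connected. It misses $\partial\Delta$, where the action is free. By local linearity $\Sigma$ is a closed connected manifold of some dimension $d$, and $d<4$, since otherwise $\Sigma$ would be open and closed in $\Delta$. We show $d=0$.

If $r_0=2$ and $d>0$, then $H_d(\Sigma;\mathbb{Z}/2)\ne0$, a contradiction. Let $r_0$ be odd. The nontrivial irreducible real representations of $G'$ are $2$-dimensional, so $d\in\{0,2\}$. Suppose $d=2$. Acyclicity alone does not exclude $\mathbb{RP}^2$, so we show that $\Sigma$ is orientable; then $H_2(\Sigma;\mathbb{Z}/r_0)\neq0$ is a contradiction.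

Call $U$ a \emph{chart at $y\in\Sigma$} if it is an invariant open neighborhood of $y$ equivariantly homeomorphic to $\mathbb{R}^2\times\mathbb{C}$, with $G'$ rotating $\mathbb{C}$. There are arbitrarily small charts at each $y$. Both $U\setminus\Sigma$ and $(U\setminus\Sigma)/G'$ are homotopy equivalent to circles, and the covering gives an exact sequence
\[
0\to H_1(U\setminus\Sigma)\to H_1\big((U\setminus\Sigma)/G'\big)\to G'\to0
\]
of the form $0\to\mathbb{Z}\to\mathbb{Z}\to\mathbb{Z}/r_0\to0$. The two generators of the middle group map to elements $\pm\gamma_U$ of $G'$ (written additively), and $\gamma_U\ne-\gamma_U$ as $r_0$ is odd. Duality in the oriented manifold $U$ gives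
\[
H_1(U\setminus\Sigma)\cong H_2(U,U\setminus\Sigma)\cong H^2_c(U\cap\Sigma),
\]
naturally for inclusions of charts, and a generator of $H^2_c(U\cap\Sigma)\cong\mathbb{Z}$ is an orientation of the open disk $U\cap\Sigma$. If $U'\subset U$ are charts, then $H^2_c(U'\cap\Sigma)\to H^2_c(U\cap\Sigma)$ is an isomorphism. So the exact sequence of $U'$ maps to that of $U$ by an isomorphism on the left and the identity on the right, hence by an isomorphism in the middle. Two charts that overlap along $\Sigma$ can be compared through a small chart in their intersection, so the pair $\{\pm\gamma_U\}$ is the same for all charts along the connected set $\Sigma$. Fix $\gamma$ in this pair. In each chart, take the generator of the middle group that maps to $\gamma$; its $r_0$-th multiple is a generator of $H_1(U\setminus\Sigma)$ and so orients $U\cap\Sigma$. These orientations are compatible under inclusions of charts, and $\Sigma$ is orientable.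

Hence $\Sigma$ is a point $x_{G'}$. As $G$ is abelian it preserves $\Sigma$, so $x_{G'}$ is fixed by $G$ and equals $x_{G''}$ for every $G''$ of prime order. Call this point $x$. A nontrivial $g\in G$ fixes $x$ and has a power that generates a subgroup of prime order, so it fixes only $x$.
\end{proof}

By local linearity, a neighborhood of $x$ is an orientation-preserving orthogonal representation of $G$ on $\mathbb{R}^4$ that is free off $0$. The generator is a sum of two rotations, so the representation is $\mathbb{C}^2$ with $\rho$ acting by $(\zeta^r,\zeta^{r'})$ for units $r,r'$ mod $p$. Let $O_s\subset\Delta$ be the closed ball of small radius $s$ in this chart. Put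
\[
X=(\Delta\setminus x)/G,\qquad X_s=(\Delta\setminus\operatorname{int}O_s)/G,\qquad L'_s=\partial O_s/G .
\]
Then $X$ is an oriented $4$-manifold with boundary $L$ and one end, $X_s$ is compact with boundary $L\sqcup L'_s$, and $X\setminus\operatorname{int}X_s$ is the union of $L$ and $(O_s\setminus x)/G\cong L'_s\times(0,1]$.

\begin{lemma}\label{lem:homology}
The inclusions of $S^3$ and $\partial O_s$ in $\Delta\setminus x$, and those of $L$ and $L'_s$ in $X$, induce isomorphisms on integral homology and cohomology. In particular $H_1(X)\cong\mathbb{Z}/p$, $H^1(X)=0$ and $H^2(X)\cong H^2(L)\cong\mathbb{Z}/p$.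
\end{lemma}

\begin{proof}
Let $\widetilde X_s=\Delta\setminus\operatorname{int}O_s$, a deformation retract of $\Delta\setminus x$. Excision gives $H_*(\widetilde X_s,\partial O_s)\cong H_*(\Delta,O_s)=0$, and duality gives $H_*(\widetilde X_s,S^3)\cong H^{4-*}(\widetilde X_s,\partial O_s)=0$. So the singular chain complexes of the pairs $(\Delta\setminus x,S^3)$ and $(\Delta\setminus x,\partial O_s)$ are acyclic. They are bounded below and free over $\mathbb{Z}[G]$, because $G$ acts freely, and hence they are contractible over $\mathbb{Z}[G]$. Applying $-\otimes_{\mathbb{Z}[G]}\mathbb{Z}$ gives contractible complexes, which are the chain complexes of $(X,L)$ and $(X,L'_s)$. The statements on cohomology follow from universal coefficients.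
\end{proof}

The covering $\Delta\setminus x\to X$ defines a homomorphism $H_1(X)\to G=\mathbb{Z}/p$, with $\rho$ corresponding to $1$. It extends $\kappa$, so it is an isomorphism, and we denote it by $\kappa$ too.

\subsection{The condition at the fixed point}
We use the following theorem of Freedman and Quinn \cite[\S9.3]{FQ}: a properly embedded locally flat surface in a topological $4$-manifold has a normal vector bundle, that is, a neighborhood homeomorphic to the total space of a plane bundle with the surface as zero section, and it can be chosen to restrict to a normal bundle of the boundary of the surface in the boundary of the manifold. A \emph{meridian} is the boundary of a fiber disk.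

Let $S\subset\Delta$ be a $\rho$-invariant, properly embedded, connected orientable surface with $\partial S=K$, locally flat except possibly at $x$. Suppose $x\in S$. By Lemma~\ref{lem:homology}, $H^1(\Delta\setminus x)=H^2(\Delta\setminus x)=0$. The exact sequence of a pair and the Thom isomorphism for the normal bundle of $S\setminus x$ give
\[
H^1(\Delta\setminus S)\cong H^2(\Delta\setminus x,\Delta\setminus S)\cong H^0(S\setminus x)=\mathbb{Z},
\]
and a generator $\eta$ corresponds to the Thom class, so it takes the values $\pm1$ on meridians. Let $E\to\Delta\setminus S$ be the infinite cyclic cover classified by $\eta$. For a neighborhood $O$ of $x$, let $E_O\subset E$ be the preimage of $O\setminus S$.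

\begin{definition}\label{def:U}
The surface $S$ is \emph{homologically unknotted at $x$} if
\begin{itemize}
\item[(U)] every neighborhood $O$ of $x$ contains a neighborhood $O'$ of $x$ such that $H_j(E_{O'};\mathbb{C})\to H_j(E_O;\mathbb{C})$ is zero for $j=1,2$.
\end{itemize}
\end{definition}

The neighborhoods in (U) are not required to be invariant. If $S$ is locally flat at $x$, then (U) holds: given $O$, choose an open $O'\subset O$ with $(O',O'\cap S)\cong(\mathbb{R}^4,\mathbb{R}^2)$. Then $O'\setminus S$ is homotopy equivalent to a circle with fundamental group generated by a meridian, so $E_{O'}$ is its universal cover and is contractible.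

\begin{theorem}\label{thm:strong}
For a freely $(p,q)$-periodic knot $K$ the following are equivalent.
\begin{itemize}
\item[(a)] $\pi(K)$ represents a simple class.
\item[(b)] $K$ is a smooth equivariant boundary.
\item[(c)] $K$ is a topological equivariant boundary.
\item[(d)] There are a compact topological $4$-manifold $\Delta$ with boundary $S^3$ and the integral homology of a point, a homeomorphism $\rho$ of $\Delta$ of order $p$ that extends $\rho_0$ and generates a locally linear action, with fixed point $x$, and a $\rho$-invariant, properly embedded, connected orientable surface $S\subset\Delta$ with $\partial S=K$, locally flat except possibly at $x$, such that either $x\notin S$, or $x\in S$ and \textup{(U)} holds.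
\end{itemize}
\end{theorem}

This contains Theorem~\ref{thm:main}. The implication (a)$\Rightarrow$(b) is the theorem of Boyle and Musyt \cite{BM}. For (b)$\Rightarrow$(c), smooth submanifolds are locally flat, and a smooth action of a finite group is locally linear, by the exponential map of an invariant metric. For (c)$\Rightarrow$(d), keep only the component of $S$ that contains $K$; it is invariant because $\rho(K)=K$. The rest of the paper proves (d)$\Rightarrow$(a). The first alternative in (d) never occurs.

\begin{lemma}\label{lem:xinS}
Let $\Delta,\rho,S$ be as in \textup{(d)}. Then $G$ preserves an orientation of $S$, and $x\in S$.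
\end{lemma}

\begin{proof}
An orientation-reversing homeomorphism of a circle has a fixed point, so $\rho$ preserves the orientation of $K$, and hence of the connected surface $S$. If $x\notin S$, then $S/G\subset X$ is a compact oriented surface with boundary $J$, so $\kappa[J]=0$. But $\kappa[J]=k$ is a unit and $p\ge2$.
\end{proof}

\subsection{Cones}
Let $\rho$ be the linear action on $B^4$ and let $S$ be the cone on $K$, an invariant disk that is locally flat away from $x=0$. For a round ball $O$ about $0$, the space $E_O$ is homotopy equivalent to the infinite cyclic cover of $S^3\setminus K$, and inclusions of round balls induce homotopy equivalences. Let $\Lambda=\mathbb{C}[t^{\pm1}]$, a principal ideal domain. The first homology over $\mathbb{C}$ of this cover is the complex Alexander module, a finitely generated torsion $\Lambda$-module whose order is the Alexander polynomial of $K$. The second homology vanishes for every knot: $S^3\setminus K$ is homotopy equivalent to a finite $2$-complex of Euler characteristic $0$, and $H_0$ and $H_1$ of the cover are torsion, so $H_2$ has rank $0$ and is a submodule of the free module of $2$-chains. Hence the cone satisfies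 (U) if and only if the complex Alexander module of $K$ is zero.

\begin{corollary}\label{cor:alexander}
If a freely $(p,q)$-periodic knot $K$ has Alexander polynomial $1$, then $\pi(K)$ is simple; hence $K$ is a smooth equivariant boundary.
\end{corollary}

\begin{proof}
A finitely generated torsion $\Lambda$-module whose order is a unit is zero. So the cone on $K$ satisfies (d).
\end{proof}

\begin{remark}\label{rem:needed}
Some condition at $x$ is needed in (d). By Example~\ref{ex:torus} every unit mod $p$ is the class of a freely periodic knot, and the cone on that knot has all the properties in (d) except possibly (U). So (d)$\Rightarrow$(a) fails without (U) whenever non-simple units exist. For the trefoil $K_{2,-3}$ and $L(5,1)$, condition (U) fails for the cone because the Alexander polynomial $t^2-t+1$ is not a unit.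
\end{remark}

\section{Bordisms that preserve weights}\label{sec:weights}

\subsection{Twisted homology and intersection forms}\label{subsec:twisted}
Let $Z$ be a manifold or a finite complex, let $\Gamma$ be $\mathbb{Z}$ or $\mathbb{Z}/p$, and fix a class in $H^1(Z;\Gamma)$. It classifies a regular cover $\widetilde Z\to Z$, possibly disconnected, with deck group $\Gamma$; let $t$ be the deck transformation $1\in\Gamma$. Let $\mathcal{R}$ be a commutative ring with involution together with a ring homomorphism $\mathbb{Z}[\Gamma]\to\mathcal{R}$ such that the image of $t$ satisfies $t\bar t=1$. Define $H_*(Z;\mathcal{R})$ and $H^*(Z;\mathcal{R})$ as the homology of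
\[
C_*(\widetilde Z)\otimes_{\mathbb{Z}[\Gamma]}\mathcal{R}\qquad\text{and}\qquad\operatorname{Hom}_{\mathbb{Z}[\Gamma]}(C_*(\widetilde Z),\mathcal{R}).
\]
Subspaces carry the restricted class, and the usual exact sequences hold. We use three rings: $\Lambda=\mathbb{C}[t^{\pm1}]$ with $\bar t=t^{-1}$ and complex conjugation on scalars; the group ring $\mathbb{C}[\mathbb{Z}/p]$ with the same involution; and $\mathbb{C}_\omega$, the field $\mathbb{C}$ with $t\mapsto\omega$, where $|\omega|=1$ (and $\omega^p=1$ if $\Gamma=\mathbb{Z}/p$). For the first two, $H_*(Z;\mathcal{R})=H_*(\widetilde Z;\mathbb{C})$. If $\omega^p=1$, an integral class and its reduction mod $p$ give the same groups with coefficients $\mathbb{C}_\omega=\Lambda/(t-\omega)$. We recall three standard facts.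

\emph{Universal coefficients.} Since $\Lambda$ is a principal ideal domain and $C_*(\widetilde Z;\mathbb{C})$ is free over it, there are natural exact sequences
\begin{gather}
0\to\operatorname{Ext}_\Lambda(H_{j-1}(Z;\Lambda),\Lambda)\to H^j(Z;\Lambda)\to\operatorname{Hom}_\Lambda(H_j(Z;\Lambda),\Lambda)\to0,\label{eq:uct1}\\
0\to H_j(Z;\Lambda)\otimes_\Lambda\mathbb{C}_\omega\to H_j(Z;\mathbb{C}_\omega)\to\operatorname{Tor}^\Lambda(H_{j-1}(Z;\Lambda),\mathbb{C}_\omega)\to0.\label{eq:uct2}
\end{gather}

\emph{Duality.} For a module $H$ let $\overline H$ be the same group with scalars acting through the involution. Let $Z$ be an oriented $4$-manifold without boundary, and let $H^2_c(Z;\mathcal{R})$ be the direct limit of $H^2(Z,Z\setminus C;\mathcal{R})$ over compact $C\subset Z$. Cap product with fundamental classes gives an isomorphism $\overline{H_2(Z;\mathcal{R})}\cong H^2_c(Z;\mathcal{R})$. Let $D\colon\overline{H_2(Z;\mathcal{R})}\to H^2(Z;\mathcal{R})$ be its composite with the map that forgets supports. The \emph{intersection form} $\lambda(a,b)\in\mathcal{R}$ is the value of $D(a)$ on $b$. It is hermitian, and it is natural for inclusions of open subsets and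 for maps of rings with involution. For a manifold with boundary we use the form of its interior. If $Z$ is compact and $\mathcal{R}=\mathbb{C}_\omega$, the adjoint of $\lambda$ is the composite of $H_2(Z;\mathbb{C}_\omega)\to H_2(Z,\partial Z;\mathbb{C}_\omega)$ with the Lefschetz duality isomorphism, so $\lambda$ is nonsingular if $H_1$ and $H_2$ of $\partial Z$ vanish. The signature of $\lambda$ on $H_2(Z;\mathbb{C}_\omega)$ is written $\operatorname{sign}_\omega(Z)$.

\emph{Finite covers.} Let $\Gamma=\mathbb{Z}/p$. The ring $\mathbb{C}[\mathbb{Z}/p]$ is the product of the $\mathbb{C}_\omega$, so $H_*(Z;\mathbb{C}_\omega)$ is the $\omega$-eigenspace of $t$ on $H_*(\widetilde Z;\mathbb{C})$. The form over the group ring is $\lambda(a,b)=\sum_n\langle t^na,b\rangle t^n$, where $\langle\ ,\ \rangle$ is the intersection form of $\widetilde Z$, conjugate-linear in the first variable. For $a,b$ in the $\omega$-eigenspace its value at $t=\omega$ is $\sum_n\bar\omega^n\omega^n\langle a,b\rangle=p\langle a,b\rangle$. So $\operatorname{sign}_\omega(Z)$ is the signature of $\widetilde Z$ on the $\omega$-eigenspace.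

\subsection{From signatures to cotangents}

\begin{lemma}\label{lem:gsign}
Let $W$ be a compact connected oriented topological $4$-manifold with $\partial W=L_1\sqcup L_2$, let $\Theta\in H^1(W;\mathbb{Z}/p)$, and let $g$ be a generator of $\mathbb{Z}/p$. Suppose $g$ acts on the $\Theta$-cover of $L_i$ with weights $(a_i,b_i)$ for $i=1,2$. If $\operatorname{sign}_\omega(W)$ is the same for all $\omega$ with $\omega^p=1$, then
\begin{equation}\label{eq:cot}
\Big|\cot\frac{\pi ja_1}p\cot\frac{\pi jb_1}p\Big|=\Big|\cot\frac{\pi ja_2}p\cot\frac{\pi jb_2}p\Big|\qquad(1\le j\le p-1).
\end{equation}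
\end{lemma}

\begin{proof}
Formula \eqref{eq:gsign} requires a smooth action, so we first make $W$ smooth at no cost to the hypothesis. The hypothesis on weights identifies each $L_i$ with a standard lens space; give $\partial W$ the resulting smooth structure. The Kirby--Siebenmann invariant $ks(W)\in\mathbb{Z}/2$ is additive under connected sum, and Freedman's manifold $*\mathbb{CP}^2$ is a closed simply connected $4$-manifold with $ks\ne0$. Replacing $W$ by $W\#{*\mathbb{CP}^2}$ if necessary, we may assume $ks(W)=0$. Then for some $n$ the manifold $W\#n(S^2\times S^2)$ has a smooth structure extending the given one on the boundary \cite{LS}, \cite[\S8.6]{FQ}. If $N$ is closed and simply connected, then $\Theta$ extends uniquely to $W\#N$, the coefficients are untwisted on the summand $N$ and on the separating $3$-sphere, and the Mayer--Vietoris sequence gives an orthogonal sum $H_2(W\#N;\mathbb{C}_\omega)=H_2(W;\mathbb{C}_\omega)\oplus H_2(N;\mathbb{C})$. So all $\operatorname{sign}_\omega$ change by the same number, and we may assume $W$ smooth.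

Let $\widetilde W$ be the $\Theta$-cover. Glue in two balls with the linear actions to get a closed oriented smooth manifold $\widehat W$ with a smooth action of $\mathbb{Z}/p$. For $1\le j\le p-1$ the element $jg$ fixes only the two centers, with rotation angles $2\pi ja_i/p$ and $2\pi jb_i/p$. On the other hand $H_2(\widehat W;\mathbb{C})=H_2(\widetilde W;\mathbb{C})$, and $jg$ acts on the $\omega$-eigenspace of $t$ by $\omega^{jg}$. If $\sigma$ is the common value of the signatures, then
\[
\operatorname{sign}(jg,\widehat W)=\sum_{\omega^p=1}\omega^{jg}\operatorname{sign}_\omega(W)=\sigma\sum_{\omega^p=1}\omega^{jg}=0 ,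
\]
since $jg\not\equiv0\pmod p$. So the two terms in \eqref{eq:gsign} cancel, and their absolute values agree.
\end{proof}

\subsection{From cotangents to weights}
Absolute values lose the signs of the weights, and products lose their order. Nothing else is lost.

\begin{lemma}\label{lem:arith}
If units $a_1,b_1,a_2,b_2$ mod $p$ satisfy \eqref{eq:cot}, then $\{a_1,b_1\}=\{a_2,b_2\}$ as multisets in $(\mathbb{Z}/p)^\times/\{\pm1\}$.
\end{lemma}

\begin{proof}
Taking logarithms turns \eqref{eq:cot} into a linear relation among translates of one function on a group of units. Characters diagonalize translation, and the point is that the relevant Fourier coefficients are nonzero.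

The characters of $(\mathbb{Z}/p)^\times/\{\pm1\}$ are the even characters $\chi$ of $(\mathbb{Z}/p)^\times$, those with $\chi(-1)=1$. An element of the complex group ring of a finite abelian group is determined by its values under all characters. So it suffices to show $\chi(a_1)+\chi(b_1)=\chi(a_2)+\chi(b_2)$ for every even $\chi$. For $\chi=1$ both sides equal $2$. Let $\chi\neq1$. Its conductor $f$ is the least divisor of $p$ such that $\chi$ factors through a character $\chi_f$ of $(\mathbb{Z}/f)^\times$; this $\chi_f$ is primitive, even and nontrivial, so $f>2$. Put $\zeta_f=e^{2\pi i/f}$ and, for units $j$ mod $f$,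
\[
\varphi(j)=\log\Big|\cot\frac{\pi j}f\Big|=\log|1+\zeta_f^j|-\log|1-\zeta_f^j| ,
\]
which is finite because $\zeta_f^j\neq\pm1$. For a unit $j$ with $1\le j<f$, apply \eqref{eq:cot} to the integer $jp/f$ to get $\varphi(ja_1)+\varphi(jb_1)=\varphi(ja_2)+\varphi(jb_2)$. Multiply by $\chi_f(j)$ and sum over the units $j$ mod $f$. Since $\sum_j\chi_f(j)\varphi(ja)=\bar\chi(a)\Phi$ with $\Phi=\sum_j\chi_f(j)\varphi(j)$, we obtain
\[
\big(\bar\chi(a_1)+\bar\chi(b_1)-\bar\chi(a_2)-\bar\chi(b_2)\big)\Phi=0 .
\]
It remains to show $\Phi\ne0$. Let $S_\chi=\sum_j\chi_f(j)\log|1-\zeta_f^j|$. For the even, primitive, nontrivial character $\bar\chi_f$, with Gauss sum $\tau(\bar\chi_f)$, one has $L(1,\bar\chi_f)=-\tau(\bar\chi_f)S_\chi/f$ and $L(1,\bar\chi_f)\ne0$ \cite[Ch.~4]{Wa}. So $S_\chi\neq0$.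

If $f$ is odd, then $2$ is a unit and $1+\zeta_f^j=(1-\zeta_f^{2j})/(1-\zeta_f^j)$. Hence $\Phi=(\bar\chi_f(2)-2)S_\chi$, which is nonzero as $|\chi_f(2)|=1$.

If $f$ is even, then $4\mid f$, for otherwise $(\mathbb{Z}/f)^\times\cong(\mathbb{Z}/\frac f2)^\times$ and $\chi_f$ would not be primitive. Put $v=1+f/2$; then $v^2=1+f+f\cdot\frac f4\equiv1\pmod f$. For odd $j$ we have $-\zeta_f^j=\zeta_f^{j+jf/2}=\zeta_f^{jv}$, so $\Phi=(\bar\chi_f(v)-1)S_\chi$. The kernel of $(\mathbb{Z}/f)^\times\to(\mathbb{Z}/\frac f2)^\times$ is $\{1,v\}$, and $\chi_f$ is primitive, so $\chi_f(v)=-1$ and $\Phi=-2S_\chi\ne0$.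
\end{proof}

The first application is Step 3 of Section~\ref{subsec:trefoil} in general. This is where the acyclicity of $\Delta$ determines the representation at $x$.

\begin{corollary}\label{cor:weights-at-x}
The weights of $\rho$ at $x$ satisfy $\{r,r'\}=\{1,q\}$ as multisets in $(\mathbb{Z}/p)^\times/\{\pm1\}$.
\end{corollary}

\begin{proof}
Apply Lemmas~\ref{lem:gsign} and~\ref{lem:arith} to $X_s$ with the class $\kappa$ and $g=1$. The cover is $\Delta\setminus\operatorname{int}O_s$, whose second homology vanishes by Lemma~\ref{lem:homology}, so all $\operatorname{sign}_\omega(X_s)$ are $0$. The generator $\rho$ acts on $S^3$ with weights $(1,q)$ and on $\partial O_s$ with weights $(r,r')$.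
\end{proof}

\section{The quotient surface and its linking class}\label{sec:quotient}

From now on $\Delta,\rho,S$ are as in (d). By Lemma~\ref{lem:xinS}, $x\in S$ and (U) holds. Let
\[
A=(S\setminus x)/G\subset X .
\]
It is a connected, oriented, locally flat noncompact surface, closed as a subset of $X$, with $\partial A=J$.

\subsection{The end of $A$ and a tubular neighborhood}
The surface $A$ has one end: the images in $A$ of small punctured disks about $x$ in $S$ are connected, have complements with compact closure, and eventually miss any given compact set. The group $\pi_1(A)$ is finitely generated, as it contains the finitely generated group $\pi_1(S\setminus x)$ with finite index. By the classification of surfaces, a connected orientable surface with compact boundary and finitely generated fundamental group is a compact surface with finitely many interior points removed, one for each end. So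
\[
A=A_c\cup_{J_0}A_0,\qquad A_c\ \text{compact},\quad\partial A_c=J\sqcup J_0,\quad A_0\cong J_0\times[0,\infty).
\]
Orient $J_0$ so that $[J_0]=[J]$ in $H_1(X)$; this is possible because $A_c$ is orientable.

Take a normal bundle of $A$ restricting to one of $J$ in $L$. It is oriented, and $A$ is homotopy equivalent to a graph, so it is trivial. Fix a metric on $X$ and shrink the fibers so that the diameters of the disks $\{a\}\times2D^2$ tend to $0$ as $a$ goes to the end of $A$. Then $\nu=A\times D^2$ and $A\times2D^2$ are closed in $X$. Indeed, if points $(a_n,v_n)$ converge in $X$ while $a_n$ leaves every compact subset of $A$, then $a_n$ has the same limit, which lies in the closed set $A$; this is absurd.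

\subsection{The classes $\psi$ and $\theta$}
To interpolate between $p$-th roots of unity we need an integral class on $X\setminus A$ whose reduction mod $p$ classifies the cover $\Delta\setminus S$. Since $H_1(X)$ is killed by $p$, the natural candidate is $p$ times the linking number with $A$.

\begin{lemma}\label{lem:psi}
There are $\psi\in H^1(X\setminus A;\mathbb{Z})$ and $\theta\in H^1(X;\mathbb{Z}/p)$ such that
\begin{itemize}
\item[(i)] $\psi(\mu)=p$ for a suitably oriented meridian $\mu$ of $A$;
\item[(ii)] $\theta$ restricts to $\psi\bmod p$ on $X\setminus A$, and $\theta=u\kappa$ on $H_1(X)$ for a unit $u$ mod $p$;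
\item[(iii)] the infinite cyclic cover of $X\setminus A$ classified by $\psi$ is $E$: there is an identification of its total space with $E$ under which the preimage of any subset of $X\setminus A$ is the preimage in $E$ of the corresponding subset of $\Delta\setminus S$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\bar u\in H^2(X,X\setminus A)\cong\mathbb{Z}$ be the Thom class and $e\in H^2(X)$ its image. The normal bundle of $A$ restricts to that of $J$, so $\bar u$ restricts to the Thom class of $J\subset L$, and $e|_L$ is Poincar\'e dual to the generator $[J]$ of $H_1(L)$. By Lemma~\ref{lem:homology}, $e$ generates $H^2(X)\cong\mathbb{Z}/p$. In the exact sequence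
\[
0=H^1(X)\to H^1(X\setminus A)\xrightarrow{\ \delta\ }H^2(X,X\setminus A)\to H^2(X)
\]
the class $p\bar u$ maps to $pe=0$, so $p\bar u=\delta\psi$ for a unique $\psi$. Evaluating on a fiber disk gives (i).

Extend a cocycle representing $\psi$ to a cochain $\tilde c$ on $X$, and let $u'$ be a relative cocycle representing $\bar u$. Both $d\tilde c$ and $pu'$ represent $\delta\psi$, so after subtracting from $\tilde c$ a cochain that vanishes on $X\setminus A$ we have $d\tilde c=pu'$. Then $\tilde c\bmod p$ is a cocycle. Its class $\theta$ restricts to $\psi\bmod p$, and the Bockstein homomorphism $\beta\colon H^1(X;\mathbb{Z}/p)\to H^2(X;\mathbb{Z})$ sends it to $[d\tilde c/p]=e$. Since $H^1(X)=0$, the map $\beta$ is injective, so $\theta$ has order $p$ in $\operatorname{Hom}(H_1(X),\mathbb{Z}/p)\cong\mathbb{Z}/p$. This group is generated by $\kappa$, and (ii) follows.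

By (ii), the covering $\Delta\setminus x\to X$ is also the one classified by $\theta$. Let $X_\psi\to X\setminus A$ be the cover classified by $\psi$. The quotient $X_\psi/p\mathbb{Z}$ is the cover classified by $\psi\bmod p$, which is $\Delta\setminus S$. It is connected, and $X_\psi\to\Delta\setminus S$ is the infinite cyclic cover of the class $\eta'$ with $p\eta'$ equal to the pullback of $\psi$. A meridian of $S$ maps homeomorphically to a meridian of $A$, so $\eta'$ is $\pm1$ on it and $\eta'=\pm\eta$. Hence $X_\psi=E$.
\end{proof}

Concretely, if $\gamma$ is a loop in $X\setminus A$ and $c$ is a $2$-chain in $X$ with $\partial c=p\gamma$, then $p\psi(\gamma)=\delta\psi(c)=p\bar u(c)$, so $\psi(\gamma)$ is the intersection number of $c$ with $A$. When deck transformations of $\Delta\setminus x$ are labeled by $\theta$, the map $\rho$ is the element $u\in\mathbb{Z}/p$.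

\section{The model lens space and the bordism}\label{sec:bordism}

\subsection{The lens space $L''$}
Put $B=J_0\times D^2$ and $T^2=\partial B=J_0\times S^1$, so that $A_0\times D^2=B\times[0,\infty)$. The group $H_1(T^2)$ has basis $\mu$ and $\ell=J_0\times\{1\}$, where $D^2$ is oriented so that $\psi(\mu)=p$. Put $n=\psi(\ell)$. Then
\[
n\equiv\theta[J_0]=\theta[J]=uk\pmod p ,
\]
a unit. So $\psi\colon H_1(T^2)\to\mathbb{Z}$ is onto, and its kernel is generated by the primitive class $\lambda_0=p\ell-n\mu$. Let $M_0$ be a solid torus with boundary $T^2$ and meridian $\lambda_0$, and put $L''=M_0\cup_{T^2}B$. Since $H_1(M_0)=H_1(T^2)/\langle\lambda_0\rangle\cong\mathbb{Z}$ via $\psi$, the class $\psi|_{T^2}$ extends to a generator of $H^1(M_0;\mathbb{Z})$. Further $H_1(L'')=H_1(T^2)/\langle\lambda_0,\mu\rangle\cong\mathbb{Z}/p$ via $\psi\bmod p$; call this isomorphism $\Theta''$.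

The slope $\lambda_0$ is forced by the equivariantly flat case. If $S\cap O_s$ is a coordinate disk and $J_0=A\cap L'_s$, then the complement of a tubular neighborhood of $J_0$ in $L'_s$ is a solid torus disjoint from $A$, so $\psi$ vanishes on its meridian, and $L''\cong L'_s$.

\begin{lemma}\label{lem:model}
The element $u\in\mathbb{Z}/p$ acts on the $\Theta''$-cover of $L''$ with weights $(k^{-1},u)$.
\end{lemma}

\begin{proof}
Let $\rho_n(z,w)=(\zeta z,\zeta^nw)$, and let $N_1$, $N_2$ be the images of $\{|w|\le|z|\}$ and $\{|z|\le|w|\}$ in $S^3/\langle\rho_n\rangle$. Use coordinates $e^{i\phi}=z/|z|$ and $v=w/|z|$ on $\{|w|\le|z|\}\cong S^1\times D^2$. The map $(e^{i\phi},v)\mapsto(e^{ip\phi},e^{-in\phi}v)$ is invariant under $\rho_n$ and induces a homeomorphism $N_1\cong S^1\times D^2\cong B$. Under it, $\ell$ is the image of the path $(e^{i\phi},e^{in\phi})$, $0\le\phi\le2\pi/p$, so $\ell$ determines the deck transformation $\rho_n$. The disk $\{w>0,\ |z|\le w\}$ projects to a meridian disk of $N_2$. Its boundary is the curve $v=1$, $0\le\phi\le2\pi$, which maps to $(e^{ip\phi},e^{-in\phi})$ and has class $p\ell-n\mu=\lambda_0$. A homeomorphism between the boundaries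 of two solid tori that preserves the meridian class extends over them: isotope meridian curve to meridian curve, extend over meridian disks, and then over the remaining balls by coning. So $L''\cong S^3/\langle\rho_n\rangle$, and the element $\Theta''[\ell]=n$ acts on the cover as $\rho_n$. Since $u\equiv k^{-1}n$, the element $u$ acts as $\rho_n^{\,k^{-1}}$, with weights $(k^{-1},k^{-1}n)=(k^{-1},u)$.
\end{proof}

\subsection{The manifolds $Y_0$, $W_\infty$ and $W$}
We want a bordism from $L''$ to $L'_s$ in which the part outside $B\times[0,\infty)$ carries an integral class extending $\psi$. Near the end, $X$ itself provides it. The compact part of $X$, with its boundary $L$ and the surface $A_c$ of unknown genus, has to be replaced by something bounded by $M_0$, and any null-bordism over $S^1$ will do; see Figure~\ref{fig:W}.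

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\begin{scope}[yshift=3.9cm]
\fill[gray!12] (0,-1.4) rectangle (8,1.4);
\fill[gray!35] (0,-0.5) rectangle (8,0.5);
\draw[thick] (0,-1.4)--(0,1.4);
\draw[very thick] (0,0)--(8,0);
\draw (3,-0.5)--(3,0.5);
\draw[dashed] (6.6,-1.4)--(6.6,1.4);
\fill (0,0) circle (2pt) node[left] {$J$};
\fill (3,0) circle (2pt) node[below right] {\small $J_0$};
\node[left] at (0,1) {$L$};
\node at (1.5,0.25) {\small $A_c\times D^2$};
\node at (4.9,0.25) {\small $B\times[0,\infty)$};
\node at (4,1) {$V$};
\node at (4,-1) {$V$};
\node[right] at (6.6,1) {$L'_s$};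
\node[right] at (8,0) {$A$};
\node at (-2.3,0) {$X$};
\end{scope}
\fill[gray!12] (0,-1.4) rectangle (8,1.4);
\fill[gray!35] (3,-0.5) rectangle (8,0.5);
\fill[gray!60] (-1.3,-1.4) rectangle (0,1.4);
\fill[gray!60] (0,-0.5) rectangle (3,0.5);
\filldraw[fill=white,thick] (3,0.5) .. controls (1.2,0.35) and (1.2,-0.35) .. (3,-0.5) -- cycle;
\draw (0,1.4)--(0,0.5)--(3,0.5);
\draw (0,-1.4)--(0,-0.5)--(3,-0.5);
\draw[dashed] (6.6,-1.4)--(6.6,1.4);
\node at (-0.65,0) {$P$};
\node at (1.15,0) {\small $M_0$};
\node at (2.75,0) {\small $B$};
\node at (0.4,0.8) {\small $M$};
\node at (0.4,-0.8) {\small $M$};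
\node at (4.9,0) {\small $B\times[0,\infty)$};
\node at (4,1) {$V$};
\node at (4,-1) {$V$};
\node[right] at (6.6,1) {$L'_s$};
\node at (-2.3,0) {$W_\infty$};
\end{tikzpicture}
\caption{Schematic of the construction; the ends lie to the right, and only $L$ (top) and the rim of the white hole (bottom) are boundary. Top: the quotient $X$, the surface $A$, its tubular neighborhood and its exterior $V$. Bottom: $A_c\times D^2$ is removed and the null-bordism $P$ is glued to $V$ along $M$. The new boundary is the lens space $L''=M_0\cup B$. The manifold $Y_0$ is $P\cup V$, and $W$ is the part of $W_\infty$ to the left of $L'_s$.}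
\label{fig:W}
\end{figure}

Let $V=X\setminus(A\times\operatorname{int}D^2)$. It is a connected manifold, closed in $X$, the inclusion $V\to X\setminus A$ is a homotopy equivalence, and
\[
\partial V=M\cup T^2\times[0,\infty),\qquad M=\big(L\setminus(J\times\operatorname{int}D^2)\big)\cup(A_c\times S^1).
\]
Here $M$ is a compact connected $3$-manifold with boundary $T^2=T^2\times0$; orient it as part of $\partial V$. We shall glue cohomology classes repeatedly, using this consequence of the Mayer--Vietoris sequence: two classes in $H^1$ of two pieces that agree on a connected intersection are the restrictions of a unique class on the union.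

The classes $\psi|_M$ and the generator on $M_0$ glue to an integral class on the closed connected oriented $3$-manifold $M_0\cup_{T^2}(-M)$, that is, to a map to $S^1$. Since $\Omega_3^{SO}(S^1)\cong\Omega^{SO}_3\oplus\Omega^{SO}_2=0$, this manifold bounds a compact oriented $4$-manifold $P$ over which the class extends. Discarding closed components, we take $P$ connected. Put
\[
Y_0=P\cup_MV,\qquad W_\infty=Y_0\cup_{T^2\times[0,\infty)}B\times[0,\infty)=P\cup_MR,\qquad R=V\cup B\times[0,\infty)\subset X .
\]
These are oriented, with $\partial Y_0=M_0\cup T^2\times[0,\infty)$ and $\partial W_\infty=L''$. Gluing along $M$ gives $\Psi\in H^1(Y_0;\mathbb{Z})$, restricting to $\psi$ on $V$ and to the generator on $M_0$. The classes $\Psi\bmod p$ on $Y_0$ and $\theta$ on $B\times[0,\infty)$ agree on $T^2\times[0,\infty)$ by Lemma~\ref{lem:psi}(ii), so they glue to $\Theta\in H^1(W_\infty;\mathbb{Z}/p)$. By uniqueness of gluing in $R$, we have $\Theta|_R=\theta|_R$. Also $\Theta|_{L''}=\Theta''$, since both restrict to $\psi\bmod p$ on $T^2$ and $H_1(T^2)\to H_1(L'')$ is onto.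

For small $s$ the set $(O_s\setminus x)/G$ misses the compact set $L\cup A_c\times D^2$, so it lies in the interior of $R$. Fix such an $s$ and put
\[
W=W_\infty\setminus\big((\operatorname{int}O_s\setminus x)/G\big).
\]
It is the union of $P$ and a closed subset of $X_s$, hence compact. It is a deformation retract of $W_\infty$, hence connected, and $\partial W=L''\sqcup L'_s$. The $\Theta$-cover of $L'_s$ is $\partial O_s$, because $\Theta=\theta$ there.

\begin{proposition}\label{prop:constant}
With coefficients given by $\Theta$, we have $\operatorname{sign}_\omega(W)=\operatorname{sign}_1(W)$ for all $\omega$ with $\omega^p=1$.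
\end{proposition}

\section{Constancy of the signatures}\label{sec:constant}

This section proves Proposition~\ref{prop:constant}. On $Y_0$ and its subsets, coefficients in $\Lambda$ and $\mathbb{C}_\omega$ are given by $\Psi$. We first move the signatures from the compact manifold $W$, where only $p$-th roots of unity make sense, to the noncompact manifold $Y_0$, where every $\omega$ on the unit circle does.

\begin{lemma}\label{lem:fill}
Let $\omega^p=1$. The inclusions induce isomorphisms $H_2(Y_0;\mathbb{C}_\omega)\cong H_2(W_\infty;\mathbb{C}_\omega)\cong H_2(W;\mathbb{C}_\omega)$ that preserve intersection forms, and the form is nonsingular.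
\end{lemma}

\begin{proof}
The second map is an isomorphism since $W\simeq W_\infty$. For the first, use the Mayer--Vietoris sequence
\[
H_2(T^2)\to H_2(Y_0)\oplus H_2(B)\to H_2(W_\infty)\to H_1(T^2)\to H_1(Y_0)\oplus H_1(B)
\]
with coefficients $\mathbb{C}_\omega$. If $\omega\neq1$, the monodromy along $\ell$ is $\omega^n\ne1$, as $n$ is a unit, and along $\mu$ it is $\omega^p=1$. So $H_*(B;\mathbb{C}_\omega)=H_*(\ell;\mathbb{C}_\omega)=0$, and $H_*(T^2;\mathbb{C}_\omega)=0$ by the K\"unneth formula. If $\omega=1$, then $H_2(B)=0$, and the first map is zero since $T^2$ bounds $M_0\subset Y_0$. The last map is injective: if $\alpha\mu+\beta\ell$ maps to $0$, then $\beta=0$ from $H_1(B)$, and then $p\alpha=\Psi(\alpha\mu)=0$. The forms are preserved because $\operatorname{int}Y_0$ and $\operatorname{int}W$ are open in $\operatorname{int}W_\infty$.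

The $\Theta$-cover of each component of $\partial W$ is a $3$-sphere, so $H_1$ and $H_2$ of $\partial W$ with coefficients $\mathbb{C}_\omega$ are eigenspaces of zero vector spaces. Hence the form of $W$ is nonsingular.
\end{proof}

\subsection{Neighborhoods of the end}
To use (U) we need neighborhoods of the end of $Y_0$ that meet the boundary in the standard sets $T^2\times(m,\infty)$. Let $h_0\colon\partial Y_0\to[0,\infty)$ be $0$ on $M_0$ and the projection on $T^2\times[0,\infty)$; it is proper. It extends to a proper map $h\colon Y_0\to[0,\infty)$, as follows. Let $Y_0^+=Y_0\cup\{\infty\}$ be the one-point compactification, with a metric $d$. The function equal to $1/(1+h_0)$ on $\partial Y_0$ and to $0$ at $\infty$ is continuous on the closed set $\Xi=\partial Y_0\cup\{\infty\}$. Let $\xi\colon Y_0^+\to[0,1]$ be a Tietze extension and put $\xi'=\min(1,\xi+d(\,\cdot\,,\Xi))$. Then $\xi'=\xi$ on $\Xi$, and $\xi'$ vanishes only at $\infty$, so $h=1/\xi'-1$ is proper and extends $h_0$.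

Let $m_0\ge1$ be an integer with $h<m_0$ on $P$. For integers $m\ge m_0$ put $V_m=\{h>m\}\subset V\setminus M$.

\begin{lemma}\label{lem:provanish}
For each $m\ge m_0$ there is $m'>m$ such that $H_j(V_{m'};\Lambda)\to H_j(V_m;\Lambda)$ is zero for $j=1,2$.
\end{lemma}

\begin{proof}
Let $\mathcal{N}_m=V_m\cup B\times(m,\infty)\subset X$. As $h$ extends $h_0$, we have $\mathcal{N}_m\cap V=V_m$ and $\mathcal{N}_m\cap\nu=B\times(m,\infty)$. So
\[
X\setminus\mathcal{N}_m=\big(V\cap\{h\le m\}\big)\cup A_c\times D^2\cup B\times[0,m]
\]
is compact, and $\mathcal{N}_m$ is open. A compact subset of $X$ meets the closed sets $V$ and $\nu$ in compact sets, so it misses $\mathcal{N}_m$ for large $m$. Let $\mathcal{O}_m\subset\Delta$ be the preimage of $\mathcal{N}_m$ together with $x$. Since $\Delta$ is the one-point compactification of $\Delta\setminus x$, the sets $\mathcal{O}_m$ form a neighborhood basis of $x$. Radial retraction in the fibers $D^2\setminus0$ shows that $V_m\to\mathcal{N}_m\setminus A$ is a homotopy equivalence. By Lemma~\ref{lem:psi}(iii), $H_j(V_m;\Lambda)\cong H_j(E_{\mathcal{O}_m};\mathbb{C})$, compatibly with inclusions. Given $m$, take $O'\subset\mathcal{O}_m$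 as in (U) and $m'>m$ with $\mathcal{O}_{m'}\subset O'$.
\end{proof}

This is the only use of (U). It has two consequences: the $\Lambda$-homology of $Y_0$ is finitely generated, and duality holds as if $Y_0$ were closed, up to a kernel.

\subsection{Finite generation}
Write $H_j=H_j(Y_0;\Lambda)$.

\begin{lemma}\label{lem:fg}
The $\Lambda$-modules $H_1$ and $H_2$ are finitely generated.
\end{lemma}

\begin{proof}
The level sets of $h$ are not manifolds, so we use the following substitute for compactness. \emph{If $C$ is a compact subset of a manifold $Z$, possibly with boundary, with a class in $H^1(Z;\mathbb{Z})$, then the image of $H_*(C;\Lambda)\to H_*(Z;\Lambda)$ is finitely generated.} Indeed, $Z$ embeds as a closed subset of some $\mathbb{R}^N$ with a retraction $\varrho\colon\mathcal{U}\to Z$ of an open neighborhood. A finite union $\Pi$ of small cubes satisfies $C\subset\Pi\subset\mathcal{U}$, and the inclusion $C\to Z$ factors as $C\subset\Pi\xrightarrow{\varrho}Z$. With the class pulled back by $\varrho$, the module $H_*(\Pi;\Lambda)$ is finitely generated, and $\Lambda$ is noetherian.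

By Lemma~\ref{lem:provanish} there is $a'\ge m_0$ such that $H_j(\{h>a'\};\Lambda)\to H_j$ is zero for $j=1,2$. Choose $a'<a<b<b'$, and compare the Mayer--Vietoris sequences of the open covers $(\{h<b\},\{h>a\})$ and $(\{h<b'\},\{h>a'\})$ of $Y_0$. Let $\partial'\colon H_j\to H_{j-1}(\{a'<h<b'\};\Lambda)$ be the boundary map of the second. By naturality it factors through $H_{j-1}(\{a<h<b\};\Lambda)$, and hence through the homology of the compact subset $\{a\le h\le b\}$ of the manifold $\{a'<h<b'\}$. So its image is finitely generated. Its kernel is the sum of the images of $H_j(\{h<b'\};\Lambda)$ and $H_j(\{h>a'\};\Lambda)$. The second image is zero, and the first lies in the image of the homology of the compact set $\{h\le b'\}$. So the kernel is finitely generated too.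
\end{proof}

\subsection{Duality}
To apply duality for manifolds without boundary, and to have open covers, attach an external collar: $Y=Y_0\cup_{\partial Y_0}\partial Y_0\times[0,1)$. Extend $\Psi$ by pullback and $h$ by $h(y,\tau)=h(y)$. The inclusions $\operatorname{int}Y_0\subset Y_0\subset Y$ are homotopy equivalences and $\operatorname{int}Y_0$ is open in $Y$, so $Y$ has the same homology and intersection forms as $Y_0$. For $m\ge m_0$ define open subsets of $Y$ by
\[
\mathcal{C}_m=\partial Y_0\times(1-\tfrac1m,1),\qquad V_m^+=\{h>m\},\qquad U_m=\mathcal{C}_m\cup V_m^+ .
\]
The complement $Y\setminus U_m$ is the union of $\{h\le m\}\subset Y_0$ and $\{h_0\le m\}\times[0,1-\frac1m]$. These compact sets increase with $m$, and every compact subset of $Y$ lies in one of them. Moreover $V_m^+$ deformation retracts to $V_m$, so Lemma~\ref{lem:provanish} holds for $V_m^+$; $\mathcal{C}_m\simeq\partial Y_0\simeq M_0$; and $\mathcal{C}_m\cap V_m^+=T^2\times(m,\infty)\times(1-\frac1m,1)\simeq T^2$. So a neighborhood of infinity in $Y$ has two parts. One is controlled by (U). The other is the solid torus $M_0$, whose slope was chosen so that its infinite cyclic cover is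 contractible.

\begin{lemma}\label{lem:onto}
The map $D\colon\overline{H_2}\to H^2(Y;\Lambda)$ is surjective.
\end{lemma}

\begin{proof}
All coefficients are in $\Lambda$. We have $H^2_c(Y)=\varinjlim H^2(Y,U_m)$, and direct limits are exact, so it suffices to show $\varinjlim H^2(U_m)=0$. Consider
\[
H^1(\mathcal{C}_m)\oplus H^1(V_m^+)\to H^1(\mathcal{C}_m\cap V_m^+)\to H^2(U_m)\to H^2(\mathcal{C}_m)\oplus H^2(V_m^+).
\]
Since $\mathcal{C}_m\simeq S^1$, we have $H^2(\mathcal{C}_m)=0$. The infinite cyclic cover of $M_0$ is contractible. That of $T^2$ is an open annulus, because $\psi|_{T^2}$ is onto, so $H_1(T^2)\cong\mathbb{C}$ is torsion and $\operatorname{Hom}_\Lambda(H_1(T^2),\Lambda)=0$. By \eqref{eq:uct1}, both $H^1(\mathcal{C}_m)$ and $H^1(\mathcal{C}_m\cap V_m^+)$ are $\operatorname{Ext}_\Lambda(H_0,\Lambda)$ of the respective spaces. Both covers are connected, so the inclusion is an isomorphism on $H_0=\Lambda/(t-1)$, and therefore on $H^1$. Hence the first map in the sequence is onto, and $H^2(U_m)\to H^2(V_m^+)$ is injective, naturally in $m$.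

It remains to show $\varinjlim H^2(V_m^+)=0$. Choose $m<m'<m''$ such that both inclusions $V_{m''}^+\subset V_{m'}^+\subset V_m^+$ induce zero on $H_1$ and $H_2$, and let $y\in H^2(V_m^+)$. By naturality of \eqref{eq:uct1}, the restriction of $y$ to $V_{m'}^+$ maps to zero in $\operatorname{Hom}_\Lambda(H_2(V_{m'}^+),\Lambda)$, so it lies in $\operatorname{Ext}_\Lambda(H_1(V_{m'}^+),\Lambda)$. This subgroup restricts to zero on $V_{m''}^+$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:constant}}
Let $T_j\subset H_j$ be the torsion submodule, and choose a splitting $H_2=F\oplus T_2$ with $F$ free of finite rank (Lemma~\ref{lem:fg}).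

\emph{The free part.} The adjoint of the $\Lambda$-valued form $\lambda$ is the composite of $D$ with the surjection $H^2(Y;\Lambda)\to\operatorname{Hom}_\Lambda(H_2,\Lambda)=\operatorname{Hom}_\Lambda(F,\Lambda)$ of \eqref{eq:uct1}. It is onto by Lemma~\ref{lem:onto}, and it kills $\overline{T_2}$ because the target is torsion free. So $\overline F\to\operatorname{Hom}_\Lambda(F,\Lambda)$ is a surjection of free modules of the same finite rank, hence an isomorphism. Let $Q(t)$ be the matrix of $\lambda$ in a basis of $F$. Its determinant is a unit of $\Lambda$, a nonzero constant times a power of $t$. For $|\omega|=1$ the matrix $Q(\omega)$ is therefore hermitian and nonsingular. It depends continuously on $\omega$, so its signature is constant on the unit circle.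

\emph{The torsion part.} We have no control of $P$, so $T_1$ and $T_2$ may have torsion at a $p$-th root of unity $\omega$, and then $H_2(Y;\mathbb{C}_\omega)$ is larger than $F\otimes\mathbb{C}_\omega$. We show that the excess has signature $0$. By the previous paragraph the kernel of the adjoint is exactly $\overline{T_2}$; that is, $D(y)$ lies in $\operatorname{Ext}_\Lambda(H_1,\Lambda)$ if and only if $y\in T_2$. As $D$ is onto, it restricts to a surjection $\overline{T_2}\to\operatorname{Ext}_\Lambda(H_1,\Lambda)$. The target is isomorphic to $T_1$, because $H_1$ is a finite sum of cyclic modules, $\operatorname{Ext}_\Lambda(\Lambda,\Lambda)=0$ and $\operatorname{Ext}_\Lambda(\Lambda/f,\Lambda)\cong\Lambda/f$ for $f\neq0$. Fix $\omega$ with $\omega^p=1$ and put $d_j=\dim_{\mathbb{C}}T_j/(t-\omega)T_j$. Since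
\[
\overline{t-\omega}=t^{-1}-\bar\omega=-\bar\omega\,t^{-1}(t-\omega),
\]
the ideal $(t-\omega)$ is invariant under the involution, so $\overline{T_2}/(t-\omega)\overline{T_2}$ has dimension $d_2$. The surjection gives $d_2\ge d_1$.

In \eqref{eq:uct2} for $j=2$, the last term is the kernel of $t-\omega$ on $H_1$, which is the kernel on $T_1$. As $T_1$ is finite dimensional over $\mathbb{C}$, kernel and cokernel have the same dimension $d_1$. The first term is $F_\omega\oplus I$ with $F_\omega=F\otimes\mathbb{C}_\omega$ and $I=T_2\otimes\mathbb{C}_\omega$ of dimension $d_2$. Thus $\dim H_2(Y;\mathbb{C}_\omega)=\operatorname{rk}F+d_2+d_1$. By naturality of the form for $\Lambda\to\mathbb{C}_\omega$, its restriction to $F_\omega\oplus I$ is $Q(\omega)\oplus0$. Since $Q(\omega)$ is nonsingular, $H_2(Y;\mathbb{C}_\omega)$ is the orthogonal sum of $F_\omega$ and $F_\omega^\perp$. By Lemma~\ref{lem:fill} the form on $F_\omega^\perp$ is nonsingular, say with $n_+$ positive and $n_-$ negative squares, $n_++n_-=d_1+d_2$. It contains the isotropic subspace $I$, so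
\[
d_2\le\min(n_+,n_-)\le\tfrac12(d_1+d_2)\le d_2 ,
\]
and $n_+=n_-$. Therefore $\operatorname{sign}_\omega(W)=\operatorname{sign}Q(\omega)$ for every $\omega$ with $\omega^p=1$, and the right side does not depend on $\omega$. \qed

\section{End of the proof}\label{sec:end}

\begin{proof}[Proof of \textup{(d)}$\Rightarrow$\textup{(a)} in Theorem~\ref{thm:strong}]
Apply Lemmas~\ref{lem:gsign} and~\ref{lem:arith} to $W$, $\Theta$ and the generator $g=u$; the hypothesis on signatures is Proposition~\ref{prop:constant}. On the $\Theta$-cover of $L''$ the element $u$ acts with weights $(k^{-1},u)$ by Lemma~\ref{lem:model}. On the $\Theta$-cover $\partial O_s$ of $L'_s$ it acts as $\rho$, since $\Theta=\theta=u\kappa$ there, and so with weights $(r,r')$. Together with Corollary~\ref{cor:weights-at-x} this gives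
\[
\{k^{-1},u\}=\{r,r'\}=\{1,q\}\qquad\text{in }(\mathbb{Z}/p)^\times/\{\pm1\}.
\]
Hence $k^{-1}\equiv\pm1$ or $k^{-1}\equiv\pm q\pmod p$, and $\pi(K)$ is simple by \eqref{eq:simple}.
\end{proof}

This completes the proof of Theorem~\ref{thm:strong}, and with it of Theorem~\ref{thm:main}. The first equality in the display is the topological form of Steps 1 and 2 of Section~\ref{subsec:trefoil}: the amount $k^{-1}$ by which $\rho$ turns $K$ is, up to sign, one of the two weights of $\rho$ at $x$, although no coordinate plane of the linear chart need be related to $S$.

\begin{thebibliography}{9}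

\bibitem{BM} Keegan Boyle and Jeffrey Musyt, \emph{Equivariant cobordisms between freely-periodic knots}, arXiv:2111.10678 (2021).

\bibitem{FQ} Freedman and Quinn, \emph{Topology of 4-manifolds}.

\bibitem{LS} Lashof and Shaneson, Invent. Math. 14 (1971).

\bibitem{Wa} Washington, \emph{Cyclotomic Fields}.

\end{thebibliography}
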